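\theoremstyle{plain}
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}

\title{The boundary curve of the numerical range\\ of an elliptic composition operator of finite order}


\begin{abstract}
Let $\varphi$ be an elliptic automorphism of the unit disk of finite order $p\ge 4$ whose fixed point $a$ is not the origin. It was conjectured that the numerical range of the composition operator $C_\varphi$ on the Hardy space $H^2$ is the interior of the convex hull of an algebraic curve of class $p$ whose real foci are the $p$-th roots of unity. We show that this is false: for $p=4,5,6$ it fails for every $a\ne0$, and for every $p\ge4$ and every multiplier $\varphi'(a)$ it fails for all but finitely many values of $|a|$. In these cases the boundary of the numerical range lies on an irreducible curve of class exactly $2p$, for which we give the dual equation. Its real foci are the $p$-th roots of unity, each counted twice. The reason is that $C_\varphi$ decomposes into $p\times p$ matrices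 depending on an angle, and the angle at which the support function is attained changes with the direction. Eliminating it requires a square root, and this doubles the class.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $\mathbb D$ be the open unit disk, $\mathbb T$ its boundary, and $H^2$ the Hardy space of holomorphic functions on $\mathbb D$ with
\[
\langle f,g\rangle=\lim_{r\to1^-}\int_0^{2\pi}f(re^{i\theta})\overline{g(re^{i\theta})}\,\frac{d\theta}{2\pi}.
\]
A holomorphic self-map $\varphi$ of $\mathbb D$ gives the composition operator $C_\varphi f=f\circ\varphi$ on $H^2$. The numerical range of a bounded operator $N$ on a Hilbert space is the set $W(N)=\{\langle Nf,f\rangle:\|f\|=1\}$. It is convex (Toeplitz--Hausdorff).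

An \emph{elliptic automorphism} is a conformal automorphism $\varphi\ne\mathrm{id}$ of $\mathbb D$ with a fixed point $a\in\mathbb D$. It has order $p$ if $p$ is the least positive integer for which the $p$-fold iterate is the identity. The involution $\alpha_a(z)=\frac{a-z}{1-\bar az}$ exchanges $0$ and $a$, so $\alpha_a\circ\varphi\circ\alpha_a$ is a rotation $z\mapsto\omega z$, where $\omega=\varphi'(a)$ is the \emph{multiplier} of $\varphi$. Order $p$ means that $\omega$ is a primitive $p$-th root of unity. From $\alpha_a\circ\varphi=\omega\,\alpha_a$ we see that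
\begin{equation}\label{eq:eigen}
C_\varphi\,\alpha_a^j=\omega^j\alpha_a^j\qquad(j\ge0),
\end{equation}
so all $p$-th roots of unity are eigenvalues of $C_\varphi$; since $C_\varphi^p=I$, there are no others.

If $a=0$, then $C_\varphi$ is unitary and $W(C_\varphi)$ is the convex hull of its eigenvalues, a closed regular $p$-gon for $p\geq 3$. If $a\ne0$, the numerical range is larger. For $p=2$ it is known to be the open elliptical disk
\begin{equation}\label{eq:ellipse}
\Big\{z:\tfrac12\big(|1-z|+|1+z|\big)<\tfrac{1+|a|^2}{1-|a|^2}\Big\},
\end{equation}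
whose foci $\pm1$ are the eigenvalues of $C_\varphi$.

To say what should replace the ellipse for larger $p$ we recall some terms. Curves are algebraic curves in the complex projective plane. We identify $\mathbb C$ with the set of real points $(X,Y)$, $z=X+iY$, of the affine part of this plane. The line $uX+vY=t$ corresponds to the point $(u:v:t)$ of the dual plane. The \emph{dual} $\Gamma^*$ of an irreducible curve $\Gamma$ that is not a line is the closure of the set of its tangent lines at smooth points; it is again an irreducible curve that is not a line, and $\Gamma^{**}=\Gamma$. The \emph{class} of $\Gamma$ is the degree of $\Gamma^*$; for a reducible curve the classes of the nonlinear components are added. A \emph{real focus} of $\Gamma$ is a real point of intersection of tangent lines of $\Gamma$ through the circular points $(1:i:0)$ and $(1:-i:0)$. The convex hull of $\Gamma$ is the convex hull of the set $\Gamma(\mathbb R)$ of its real affine points. An ellipse has class $2$, and its real foci are its foci in the usual sense.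

\begin{conjecture}[Gao and Zhou \cite{GaoZhou}]
Let $\varphi$ be an elliptic automorphism of finite order $p\ge4$ whose fixed point is not $0$. Then $W(C_\varphi)$ is the interior of the convex hull of an algebraic curve of class $p$ and degree $p^2-p$. The real foci of this curve are exactly the eigenvalues $e^{2\pi ij/p}$, $1\le j\le p$, of $C_\varphi$.
\end{conjecture}

\subsection*{Why class $p$ is a natural guess}

For a $p\times p$ matrix $N$ write $\operatorname{Re}N=\frac12(N+N^*)$ and $\operatorname{Im}N=\frac1{2i}(N-N^*)$. The support function $h(\psi)=\max_{z\in W(N)}\operatorname{Re}(e^{-i\psi}z)$ of its numerical range is the largest eigenvalue of $\operatorname{Re}(e^{-i\psi}N)=\cos\psi\operatorname{Re}N+\sin\psi\operatorname{Im}N$. So the support line $X\cos\psi+Y\sin\psi=h(\psi)$ is a zero of the form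
\[
\det(t-u\operatorname{Re}N-v\operatorname{Im}N)
\]
of degree $p$ in $(u,v,t)$. In general, then, the support lines are tangent to a curve of class at most $p$. At $(u,v)=(1,i)$, which describes the lines through $(1:i:0)$, the form becomes $\det(t-N)$, so the foci are the eigenvalues of $N$.

In Section~\ref{sec:fiber} we decompose $C_\varphi$, up to the closure of the numerical range, into $p\times p$ matrices $V_\theta$ depending on an angle $\theta$. Each $V_\theta$ has the $p$-th roots of unity as its eigenvalues. If one matrix $V_{\theta^*}$ has a numerical range that contains all the others, then the conclusion of the conjecture about class and foci is what one expects. This is what happens for $p=2$ and $p=3$ (Section~\ref{sec:small}). For $p=4$ it is no longer true: the angle that gives the largest support function depends on the direction $\psi$. The support lines are tangent to the envelope of a one-parameter family of curves of class $p$, and elimination of the parameter gives class $2p$.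

\subsection*{Results}

Let $p\ge3$ and $a\ne0$. Since $\omega$ is not real, there is exactly one $k$ with
\[
\varphi'(a)=e^{\pm2\pi ik/p},\qquad 1\le k<p/2,\qquad \gcd(k,p)=1 .
\]
Put $r=|a|\in(0,1)$ and $K=\overline{W(C_\varphi)}$, with support function $h(\psi)=\max_{z\in K}\operatorname{Re}(e^{-i\psi}z)$. In \eqref{eq:Delta} we define an explicit real polynomial $\Delta\in\mathbb R[x]$ that depends on $p,k,r$. Let
\[
\mathcal E(p,k)=\{r\in(0,1):\Delta\text{ is a square in }\mathbb C[x]\}.
\]

\begin{theorem}\label{thm:A}
Let $p\ge4$, $a\ne0$ and $|a|\notin\mathcal E(p,k)$. Then $W(C_\varphi)$ is not the interior of the convex hull of an algebraic curve of class $p$. The set $\mathcal E(p,k)$ is finite for all $p\ge4$ and all $k$, and it is empty for $p=4$ and $p=5$.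
\end{theorem}

Thus the conjecture is false for every order $p\ge4$. The curve is allowed to be reducible, and we also allow finitely many points to be added to it; the conditions on its degree and its foci are not used. The next theorem says what is true instead.

\begin{theorem}\label{thm:B}
Let $p\ge3$ and $a\ne0$.
\begin{enumerate}
\item[(i)] $W(C_\varphi)=\operatorname{int}K$, and $h$ is real analytic on $\mathbb R$.
\item[(ii)] $\partial K$ lies on an irreducible curve $\Gamma_0$. The class of $\Gamma_0$ is $2p$ if $\Delta$ is not a square in $\mathbb C[x]$, and $p$ if it is.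
\item[(iii)] If the class is $2p$, then $\Gamma_0^*$ has the explicit equation $G^h=0$ of \eqref{eq:Gh}, and the real foci of $\Gamma_0$ are exactly the $p$-th roots of unity, each counted twice.
\item[(iv)] If $p\ge4$, then $\mathcal E(p,k)$ is finite. It is empty if $p\in\{4,5,6\}$, or if $p$ is even and $k>\frac{p-2}4$, or if $p$ is odd and $k>\frac{p+1}4$.
\end{enumerate}
\end{theorem}

For the pairs $(p,k)$ not listed in (iv) our argument does not decide whether $\mathcal E(p,k)$ is empty. For $p=3$ the polynomial $\Delta$ is a constant multiple of $x^2$, so the class is $3$.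

Sections~\ref{sec:fiber}--\ref{sec:theta} compute the characteristic polynomials of the matrices $\operatorname{Re}(e^{-i\psi}V_\theta)$; orders $2$, $3$, $4$ are worked by hand in Section~\ref{sec:small}. Sections~\ref{sec:analytic}--\ref{sec:curve} show that the degree of the dual curve is governed by $\Delta$. Sections~\ref{sec:prop} and \ref{sec:finite} study $\Delta$ and prove Theorem~\ref{thm:A}. The last two sections complete Theorem~\ref{thm:B}.

\section{Reduction to a family of matrices}\label{sec:fiber}

\subsection*{Normalization}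
Conjugation of $\varphi$ by a rotation of the disk conjugates $C_\varphi$ by a unitary operator and does not change $\omega$, so we may assume $a=r>0$. Conjugation of $C_\varphi$ by the antiunitary map $f\mapsto\overline{f(\bar z)}$ replaces $\varphi(z)$ by $\overline{\varphi(\bar z)}$, hence $\omega$ by $\bar\omega$, and reflects $W(C_\varphi)$ in the real axis. A reflection does not change the class of a curve, it permutes the $p$-th roots of unity, and it replaces $h(\psi)$ by $h(-\psi)$. It does not change the form $G^h$ of \eqref{eq:Gh} either, since $G^h(u,-v,t)=G^h(u,v,t)$. So it is enough to prove Theorems~\ref{thm:A} and \ref{thm:B} for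
\[
\omega=e^{i\delta},\qquad \delta=\frac{2\pi k}p,\qquad 1\le k<\frac p2,\qquad\text{so that }\ \sin\delta>0 .
\]
We write $\rho=r^2$, $R=r^p$, and $\alpha=\alpha_r$.

\subsection*{A weighted rotation}
Put $Uf(z)=\frac{\sqrt{1-r^2}}{1-rz}f(\alpha(z))$. Since $|\alpha'(z)|=\frac{1-r^2}{|1-rz|^2}$, a change of variables on $\mathbb T$ shows that $U$ is isometric on $H^2$. From $(1-rz)(1-r\alpha(z))=1-r^2$ we get $U^2=I$, so $U$ is unitary. As $\varphi(\alpha(z))=\alpha(\omega z)$,
\[
UC_\varphi Uf(z)=\frac{1-r^2}{(1-rz)(1-r\alpha(\omega z))}f(\omega z)=\frac{1-r\omega z}{1-rz}f(\omega z)=:Vf(z).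
\]
Let $\hat V$ be the operator on $L^2(\mathbb T)$ given by the same formula. The point of passing to $L^2$ is that $\hat V$ splits into matrices. We claim that
\[
\overline{W(\hat V)}=\overline{W(V)}=K .
\]
The inclusion $W(V)\subset W(\hat V)$ holds because $H^2$ is invariant under $\hat V$. Conversely, multiplication by $z^{pN}$ is unitary on $L^2(\mathbb T)$, commutes with $\hat V$ because $\omega^{pN}=1$, and carries a given trigonometric polynomial into $H^2$ when $N$ is large. Hence $\langle\hat Vf,f\rangle\in W(V)$ for each trigonometric polynomial $f$ of norm $1$, and these are dense in the unit sphere.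

\subsection*{Fibers}
The points $\omega^je^{i\theta}$, $0\le\theta<2\pi/p$, $j\in\mathbb Z/p$, run once through $\mathbb T$. For $f\in L^2(\mathbb T)$ put $v(\theta)=(f(\omega^je^{i\theta}))_{j\in\mathbb Z/p}\in\mathbb C^p$ and let
\[
d_j=1-r\omega^je^{i\theta},\qquad (V_\theta v)_j=\frac{d_{j+1}}{d_j}\,v_{j+1}.
\]
Then $f\leftrightarrow v$ identifies $L^2(\mathbb T)$ with $L^2([0,\frac{2\pi}p);\mathbb C^p)$, and
\begin{equation}\label{eq:direct}
\|f\|^2=\frac1{2\pi}\int_0^{2\pi/p}\|v(\theta)\|^2d\theta,\qquad
\langle\hat Vf,f\rangle=\frac1{2\pi}\int_0^{2\pi/p}\langle V_\theta v(\theta),v(\theta)\rangle\,d\theta .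
\end{equation}
Conjugation by the diagonal matrix with entries $d_j$ turns $V_\theta$ into the cyclic shift $(v_j)\mapsto(v_{j+1})$, so the eigenvalues of $V_\theta$ are the $p$-th roots of unity. The matrix $V_\theta$ is defined for all real $\theta$. Replacing $\theta$ by $\theta+\delta$ shifts the indices cyclically; as $\omega$ generates the $p$-th roots of unity, $V_{\theta+2\pi/p}$ is unitarily equivalent to $V_\theta$. Let
\[
H(\theta,\psi)=\operatorname{Re}(e^{-i\psi}V_\theta)=\tfrac12\big(e^{-i\psi}V_\theta+e^{i\psi}V_\theta^*\big).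
\]

\begin{lemma}\label{lem:max}
$h(\psi)=\max_\theta\lambda_{\max}(H(\theta,\psi))$.
\end{lemma}
\begin{proof}
By \eqref{eq:direct}, $\operatorname{Re}(e^{-i\psi}\langle\hat Vf,f\rangle)=\frac1{2\pi}\int_0^{2\pi/p}\langle H(\theta,\psi)v,v\rangle d\theta$ is at most the right-hand side times $\|f\|^2$. Conversely, let the maximum be attained at $\theta^*\in[0,\frac{2\pi}p)$ with unit eigenvector $v^*$, and let $v=v^*$ on $[\theta^*,\theta^*+\varepsilon)$ and $v=0$ elsewhere in $[0,\frac{2\pi}p)$. As $\varepsilon\to0$, the quotient $\langle\hat Vf,f\rangle/\|f\|^2$ tends to $\langle V_{\theta^*}v^*,v^*\rangle$, and $\operatorname{Re}(e^{-i\psi}\langle V_{\theta^*}v^*,v^*\rangle)$ is the right-hand side.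
\end{proof}

\subsection*{The characteristic polynomial}
Let
\[
q_j=|d_j|^2=1+\rho-2r\cos(\theta+j\delta),\qquad w_j=\frac{q_{j+1}}{q_j},\qquad \prod_{j}w_j=1 .
\]
Let $p\ge3$, and call $j$ the edge $\{j,j+1\}$ of the cycle with vertex set $\mathbb Z/p$. An $m$-matching is a set of $m$ pairwise disjoint edges. Let $N_m$ be the number of $m$-matchings and
\[
S_m(\theta)=\sum_{\mathfrak m}\prod_{j\in\mathfrak m}w_j,
\]
summed over the $m$-matchings $\mathfrak m$. The only nonzero entries of $H=H(\theta,\psi)$ are $H_{j,j+1}=\frac12e^{-i\psi}d_{j+1}/d_j$ and their conjugates $H_{j+1,j}$. So only two kinds of permutations contribute to $\det(x-H)$. A product of $m$ disjoint adjacent transpositions contributes $(-1)^mx^{p-2m}$ times factors $|H_{j,j+1}|^2=\frac14w_j$. The two $p$-cycles contribute $(-1)^{p-1}(-1)^p=-1$ times $\prod_jH_{j,j+1}=2^{-p}e^{-ip\psi}$ and its conjugate. Hence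
\begin{equation}\label{eq:det}
\det(x-H(\theta,\psi))=M(x,\theta)-\mu,\qquad M=\sum_{m}\big(-\tfrac14\big)^mS_m(\theta)\,x^{p-2m},\qquad \mu=2^{1-p}\cos p\psi .
\end{equation}
The direction $\psi$ enters only through the constant $\mu$, and $\theta$ only through the $S_m$.

If all $w_j$ are replaced by $1$, then $V_\theta$ is replaced by the cyclic shift, the eigenvalues become $\cos(\frac{2\pi j}p-\psi)$, and the determinant becomes $2^{1-p}(T_p(x)-\cos p\psi)$ with the Chebyshev polynomial $T_p(\cos\tau)=\cos p\tau$. Therefore
\begin{equation}\label{eq:cheb}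
\sum_m\big(-\tfrac14\big)^mN_m\,x^{p-2m}=2^{1-p}T_p(x).
\end{equation}

\section{Orders two, three and four}\label{sec:small}

\subsection*{Orders two and three: one fiber dominates}
For $p=2$ and $\omega=-1$ the reduction up to Lemma~\ref{lem:max} applies. With $w=|d_1/d_0|^2$, the off-diagonal entry of $H(\theta,\psi)$ is $\frac12\big(e^{-i\psi}\frac{d_1}{d_0}+e^{i\psi}\overline{(d_0/d_1)}\big)$, and so
\[
\lambda_{\max}^2=\tfrac14\big(w+w^{-1}+2\cos2\psi\big).
\]
The fiber with the largest $w+w^{-1}$ wins in every direction. It has $\sqrt w=\frac{1+r}{1-r}$ and gives $h(\psi)^2=c^2\cos^2\psi+(c^2-1)\sin^2\psi$ with $c=\frac12(\sqrt w+1/\sqrt w)=\frac{1+r^2}{1-r^2}$. This is the support function of the elliptical disk \eqref{eq:ellipse}.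

For $p=3$, equation \eqref{eq:det} reads $\det(x-H)=x^3-\frac14S_1(\theta)x-\frac14\cos3\psi$. Its largest root is positive, since $H\ne0$ has trace zero, and it increases with $S_1$: at a positive root for one value of $S_1$ the polynomial with a larger $S_1$ is negative. So the fiber that maximizes $S_1$ wins in every direction, and $K$ is the numerical range of one $3\times3$ matrix.

\subsection*{Order four: the best fiber depends on the direction}
Let $p=4$, so $k=1$, $\omega=i$, $R=\rho^2$ and
\[
q_0,q_2=1+\rho\mp2r\cos\theta,\qquad q_1,q_3=1+\rho\pm2r\sin\theta .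
\]
Then $q_0q_2=1+\rho^2-2\rho\cos2\theta$ and $q_1q_3=1+\rho^2+2\rho\cos2\theta$. Let $Q=q_0q_1q_2q_3=(1+\rho^2)^2-4\rho^2\cos^22\theta=|1-\rho^2e^{4i\theta}|^2$. The two $2$-matchings give
\[
S_2=\frac{q_1q_3}{q_0q_2}+\frac{q_0q_2}{q_1q_3}=\frac{2(1+\rho^2)^2+8\rho^2\cos^22\theta}Q=-2+\frac{4(1+\rho^2)^2}Q .
\]
In $S_1$ we group the terms with denominators $q_0,q_2$ and those with $q_1,q_3$:
\[
\frac{q_1}{q_0}+\frac{q_3}{q_2}=\frac{2(1+\rho)^2+4\rho\sin2\theta}{q_0q_2},\qquad
\frac{q_2}{q_1}+\frac{q_0}{q_3}=\frac{2(1+\rho)^2-4\rho\sin2\theta}{q_1q_3},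
\]
so that
\[
S_1=\frac{4(1+\rho)^2(1+\rho^2)+8\rho^2\sin4\theta}Q .
\]
Both are affine functions of the real and imaginary parts of
\[
P+i\tilde P=\frac{1+\rho^2e^{4i\theta}}{1-\rho^2e^{4i\theta}},\qquad P=\frac{1-\rho^4}Q,\qquad\tilde P=\frac{2\rho^2\sin4\theta}Q .
\]
With $\kappa=\frac{1+\rho}{1-\rho}$ and $\kappa_2=\frac{1+\rho^2}{1-\rho^2}$ we have $S_1=4\kappa P+4\tilde P$ and $S_2=-2+4\kappa_2P$, hence
\[
M(x,\theta)=x^4-\tfrac18+BP+C\tilde P,\qquad B=-\kappa x^2+\tfrac{\kappa_2}4,\qquad C=-x^2 .
\]
As $\theta$ varies, $(P,\tilde P)$ runs through a circle with center $(\beta,0)$ and radius $\beta'$, where $\beta=\frac{1+\rho^4}{1-\rho^4}$ and $\beta'=\frac{2\rho^2}{1-\rho^4}$. So for real $x$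
\[
\min_\theta M(x,\theta)=x^4-\tfrac18+\beta B-\beta'\sqrt\Delta,\qquad \Delta=B^2+C^2=\big(\kappa x^2-\tfrac{\kappa_2}4\big)^2+x^4 .
\]
By Lemma~\ref{lem:max} and \eqref{eq:det}, $h(\psi)$ is the largest $x$ for which this minimum equals $\mu=\frac18\cos4\psi$, and the minimum is attained at the point of the circle opposite to the direction $(B,C)$. For $p=3$ both $B$ and $C$ are multiples of $x$, so this direction is the same for all $x>0$. Here the ratio $B/C$ changes with $x$, and so does the best fiber.

Removing the root, we find that $h(\psi)$ is a zero of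
\[
\big(\mu-x^4+\tfrac18-\beta B\big)^2-\beta'^2\Delta,
\]
of degree $8$ in $x$. This would split only if $\sqrt\Delta$ were a polynomial. As a quadratic polynomial in $y=x^2$, $\Delta=(\kappa^2+1)y^2-\frac12\kappa\kappa_2y+\frac1{16}\kappa_2^2$ has discriminant $-\frac14\kappa_2^2\ne0$ and nonzero constant term, so $\Delta$ has four simple roots in $x$ and is not a square, whatever $r$ is.

To turn this into a proof for all $p$ we have to (a) find the dependence on $\theta$ of the sums $S_m$, which have many terms; (b) show that $h$ is smooth enough for the boundary to be one analytic arc; (c) show that the degree $2p$ does not drop when coefficients depending on $\cos\psi,\sin\psi$ separately are allowed, and translate it into class; (d) decide whether $\Delta$ is a square.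

\section{How the fibers depend on the angle}\label{sec:theta}

From now on $p\ge3$. We show that, as for $p=4$, all the sums $S_m$ are affine functions of the same pair $(P,\tilde P)$, which runs through a circle. Put $z=e^{i\theta}$, $\zeta=z^p$ and
\[
q_j=(1-r\omega^jz)(1-r\omega^{-j}z^{-1}),\qquad Q=\prod_jq_j=(1-R\zeta)(1-R\zeta^{-1}),
\]
which we also regard as Laurent polynomials in $z$. Let
\begin{equation}\label{eq:P}
P+i\tilde P=\frac{1+R\zeta}{1-R\zeta}\quad(|\zeta|=1),\qquad\text{i.e.}\quad P=\frac{1-R^2}Q,\qquad \tilde P=\frac{R(\zeta-\zeta^{-1})}{iQ}.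
\end{equation}

\begin{lemma}\label{lem:Sm}
The functions $1,P,\tilde P$ are linearly independent, and there are real numbers $b_m$ such that
\[
S_m=N_m\cos m\delta+b_mP+c_m\tilde P,\qquad c_m=N_m\sin m\delta .
\]
\end{lemma}
\begin{proof}
In each term of $S_m$ the denominators are distinct $q_j$'s. So $QS_m$ is a sum of products of $p$ factors $q_i$, and it is a Laurent polynomial in $z$ with exponents in $[-p,p]$. Since $q_j(\omega z)=q_{j+1}(z)$, it is invariant under $z\mapsto\omega z$; only exponents divisible by $p$ occur, and $QS_m$ lies in the span of $1,\zeta,\zeta^{-1}$. The functions $Q=1+R^2-R(\zeta+\zeta^{-1})$, $QP=1-R^2$ and $Q\tilde P=-iR(\zeta-\zeta^{-1})$ form a basis of this span, because $R\ne0$. So $1,P,\tilde P$ are linearly independent, and $S_m=a_m+b_mP+c_m\tilde P$ with unique coefficients. They are real because $S_m,P,\tilde P$ are real on the circle.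

To find $a_m$ and $c_m$ we let $z\to0$ in this identity of rational functions of $z$. Then $q_j\sim-r\omega^{-j}z^{-1}$ and $Q\sim-R\zeta^{-1}$, so $w_j\to\omega^{-1}$, $P\to0$, $\tilde P\to-i$, and $a_m-ic_m=N_m\omega^{-m}$. As the coefficients are real, $a_m+ic_m=N_m\omega^m$.
\end{proof}

The numbers $b_m$ are studied in Section~\ref{sec:prop}. We have $b_0=c_0=0$, since $S_0=1$. By Lemma~\ref{lem:Sm},
\begin{gather}
M=A+BP+C\tilde P,\label{eq:M}\\
A=\sum_m\big(-\tfrac14\big)^mN_m\cos(m\delta)\,x^{p-2m},\quad
B=\sum_{m\ge1}\big(-\tfrac14\big)^mb_m\,x^{p-2m},\quad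
C=\sum_{m\ge1}\big(-\tfrac14\big)^mc_m\,x^{p-2m}.\nonumber
\end{gather}
Replacing $x$ by $e^{-i\delta/2}x$ in \eqref{eq:cheb} and using $e^{-ip\delta/2}=(-1)^k$, we obtain the polynomial identity
\begin{equation}\label{eq:AC}
A+iC=\sum_m\big(-\tfrac14\big)^mN_me^{im\delta}x^{p-2m}=(-1)^k2^{1-p}\,T_p(e^{-i\delta/2}x).
\end{equation}

Let $\beta=\frac{1+R^2}{1-R^2}$ and $\beta'=\frac{2R}{1-R^2}>0$. A short computation gives
\[
P+i\tilde P=\beta+\beta'e^{is},\qquad e^{is}=\frac{\zeta-R}{1-R\zeta}.
\]
The last map is an automorphism of the disk restricted to the circle, so $s$ is an analytic parameter which runs once around as $\theta$ runs through an interval of length $2\pi/p$, with $ds/d\theta\neq0$. Thus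
\begin{equation}\label{eq:Ms}
M=A+\beta B+\beta'(B\cos s+C\sin s).
\end{equation}
We put
\begin{equation}\label{eq:Delta}
\Delta=B^2+C^2\in\mathbb R[x],\qquad G(x,\mu)=(\mu-A-\beta B)^2-\beta'^2\Delta .
\end{equation}
Since $s$ takes all values, we have for real $x$
\begin{equation}\label{eq:Mmin}
M_{\min}(x):=\min_\theta M(x,\theta)=A+\beta B-\beta'\sqrt{\Delta(x)} .
\end{equation}
Since $A$ is monic of degree $p$ and $\deg B,\deg C\le p-2$, the polynomial $G$ is monic of degree $2p$ in $x$, and $M_{\min}(x)=\mu$ implies $G(x,\mu)=0$.

\section{The support function is analytic}\label{sec:analytic}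

We now solve the equation $M_{\min}(h(\psi))=2^{1-p}\cos p\psi$ for $h$ and see that $h$ is analytic. Both lemmas use $a\ne0$: for $a=0$ we have $R=0$, all fibers coincide with the cyclic shift, and $h$ is the support function of a polygon, which is not differentiable.

\begin{lemma}\label{lem:nonconst}
If $x\in\mathbb R\setminus\{0\}$ and $|\mu|\le2^{1-p}$, then the function $M(x,\cdot)$ is not identically equal to $\mu$.
\end{lemma}
\begin{proof}
Suppose it is. Since $1,P,\tilde P$ are linearly independent, $B=C=0$ and $A=\mu$ at $x$, so $T_p(e^{-i\delta/2}x)\in[-1,1]$ by \eqref{eq:AC}. Write $e^{-i\delta/2}x=\cos\tau$ with $\tau\in\mathbb C$. Then $\cos p\tau\in[-1,1]$, and this forces $\tau$ to be real: if $p\tau=\sigma_1+i\sigma_2$ with $\sigma_2\ne0$ and $\cos p\tau$ is real, then $\sin\sigma_1=0$ and $|\cos p\tau|=\cosh\sigma_2>1$. So $e^{-i\delta/2}x$ is real. But $\delta/2=\pi k/p\in(0,\pi/2)$, a contradiction to $x\ne0$.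
\end{proof}

\begin{lemma}\label{lem:analytic}
The function $h$ is positive, real analytic, even, and $2\pi/p$-periodic. For all $\psi$,
\[
\Delta(h(\psi))>0,\qquad M_{\min}(h(\psi))=2^{1-p}\cos p\psi,\qquad G(h(\psi),2^{1-p}\cos p\psi)=0 .
\]
\end{lemma}
\begin{proof}
$H(\theta,\psi)$ is a nonzero Hermitian matrix of trace zero, so $h>0$ by Lemma~\ref{lem:max}. By \eqref{eq:det}, $h(\psi)$ depends only on $\cos p\psi$, which gives evenness and periodicity.

Fix $\psi$ and put $x_0=h(\psi)$, $\mu=2^{1-p}\cos p\psi$. Since $x_0$ is at least as large as every eigenvalue of every $H(\theta,\psi)$, we have $M(x_0,\theta)-\mu=\det(x_0-H(\theta,\psi))\ge0$ for all $\theta$, with equality at an angle $\theta^*$ where the maximum in Lemma~\ref{lem:max} is attained. Hence $M_{\min}(x_0)=\mu$, and then $G(x_0,\mu)=0$. If $\Delta(x_0)=0$, then $B=C=0$ at $x_0$ and $M(x_0,\cdot)\equiv\mu$, contradicting Lemma~\ref{lem:nonconst}. So $\Delta(x_0)>0$, and $M_{\min}$ is analytic near $x_0$.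

To solve $M_{\min}(h(\psi))=\mu$ for $h$ we need $M_{\min}'(x_0)\ne0$. The danger is a multiple top eigenvalue, and we claim that it does not occur: \emph{$x_0$ is a simple eigenvalue of $H(\theta^*,\psi)$}. Suppose $\ker(x_0-H(\theta^*,\psi))$ contains a two-dimensional subspace $\mathcal V$, and put $Y_\theta=x_0-H(\theta,\psi)$, which is positive semidefinite for all $\theta$. For $v\in\mathcal V$ the function $\theta\mapsto\langle Y_\theta v,v\rangle$ is nonnegative and analytic and vanishes at $\theta^*$, so it is $O((\theta-\theta^*)^2)$. By polarization the same holds for $\langle Y_\theta v,v'\rangle$ with $v,v'\in\mathcal V$. If $v\in\mathcal V$ and $e\perp\mathcal V$, then $\langle Y_\theta v,e\rangle=O(\theta-\theta^*)$, because $Y_{\theta^*}v=0$. In an orthonormal basis whose first two vectors span $\mathcal V$ we can therefore divide the first two rows and the first two columns of $Y_\theta$ by $\theta-\theta^*$ and the entries remain bounded. Hence $\det Y_\theta=M(x_0,\theta)-\mu=O((\theta-\theta^*)^4)$. But in the parameter $s$ of \eqref{eq:Ms} this function is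 a trigonometric polynomial of degree at most one, which has at most two zeros in a period, counted with multiplicity, unless it vanishes identically. So $M(x_0,\cdot)\equiv\mu$, which contradicts Lemma~\ref{lem:nonconst}.

Thus $x_0$ is a simple root of the monic polynomial $M(\cdot,\theta^*)-\mu$ and its largest root, and $\partial_xM(x_0,\theta^*)>0$. Since $M_{\min}(x)\le M(x,\theta^*)$ with equality at $x_0$, and both sides are differentiable there, $M_{\min}'(x_0)=\partial_xM(x_0,\theta^*)>0$. The support function $h$ is continuous, so near the given $\psi$ it is the composition of the analytic local inverse of $M_{\min}$ with $2^{1-p}\cos p\psi$.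
\end{proof}

\section{The degree of the support function}\label{sec:degree}

By Lemma~\ref{lem:analytic}, $h$ satisfies an equation of degree $2p$ over $\mathbb C(\cos p\psi)$. The class of a curve concerns equations over the larger field generated by $\cos\psi$ and $\sin\psi$, where $h$ might have smaller degree. The symmetry of $h$ excludes this.

\begin{lemma}\label{lem:degree}
Put $E=e^{i\psi}$. The minimal polynomial of $h$ over $\mathbb C(E)$ has degree $2p$ if $\Delta$ is not a square in $\mathbb C[x]$, and degree $p$ if it is. Consequently a nonzero homogeneous polynomial $F(u,v,t)$ with $F(\cos\psi,\sin\psi,h(\psi))\equiv0$ has degree at least $2p$, respectively at least $p$.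
\end{lemma}
\begin{proof}
We work in the fraction field $\mathcal F$ of the integral domain of complex-valued real analytic functions on $\mathbb R$. By Lemma~\ref{lem:analytic}, $h$ belongs to $\mathcal F$ and is algebraic over $\mathbb C(E)$; let $f$ be its monic minimal polynomial. The substitutions $\psi\mapsto\psi+2\pi/p$ and $\psi\mapsto-\psi$ act on $\mathcal F$. They fix $h$, and they preserve $\mathbb C(E)$, where they act by $E\mapsto e^{2\pi i/p}E$ and $E\mapsto E^{-1}$. So they generate a group of $2p$ distinct automorphisms $E\mapsto\eta E^{\pm1}$, $\eta^p=1$, of $\mathbb C(E)$. By uniqueness of $f$ its coefficients are invariant under this group.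

By Artin's theorem $\mathbb C(E)$ has degree $2p$ over the fixed field. The element $\mu=2^{1-p}\cos p\psi=2^{-p}(E^p+E^{-p})$ is fixed, and $[\mathbb C(E):\mathbb C(\mu)]\le2p$ because $E^{2p}-2^p\mu E^p+1=0$. So the fixed field is $\mathbb C(\mu)$, and $f\in\mathbb C(\mu)[X]$ is also the minimal polynomial of $h$ over $\mathbb C(\mu)$. Note that $\mu$ is transcendental over $\mathbb C$.

Suppose $\Delta$ is not a square. As a polynomial in $\mu$ over $\mathbb C[x]$, $G$ is monic and quadratic with discriminant $4\beta'^2\Delta$, hence irreducible in $\mathbb C[x,\mu]$. By Gauss's lemma it is irreducible as a polynomial in $x$ over $\mathbb C(\mu)$. It is monic of degree $2p$ in $x$ and vanishes at $h$, so $f=G$.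

Suppose $\Delta=S^2$. Then $S(h(\psi))^2=\Delta(h(\psi))>0$, so $S(h(\psi))$ is real, nonzero and continuous, and $\sqrt{\Delta(h)}=\pm S(h)$ with a constant sign. By Lemma~\ref{lem:analytic} and \eqref{eq:Mmin}, $h$ is a zero of
\begin{equation}\label{eq:squarecase}
A+\beta B\mp\beta'S-\mu .
\end{equation}
This is monic of degree $p$ in $x$, since $\deg S\le p-2$. It is linear in $\mu$ with leading coefficient $-1$, hence irreducible in $\mathbb C[x,\mu]$, and by Gauss's lemma also over $\mathbb C(\mu)$. So $\deg f=p$.

For the last statement write $F=\sum_iF_i(u,v)t^i$ with $F_i$ homogeneous. If a form $F_i$ satisfies $F_i(\cos\psi,\sin\psi)\equiv0$, then $F_i=0$ by homogeneity. So $F(\cos\psi,\sin\psi,X)$ is a nonzero polynomial in $X$ over $\mathbb C(E)$ of degree at most $\deg F$ that vanishes at $h$.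
\end{proof}

\section{From the support function to curves}\label{sec:curve}

\subsection*{The boundary as an analytic arc}
If $z\in K$ lies on the support line in direction $\psi$, then $\operatorname{Re}(e^{-i\psi'}z)\le h(\psi')$ for all $\psi'$ with equality at $\psi'=\psi$. Differentiating, $\operatorname{Re}(-ie^{-i\psi}z)=h'(\psi)$, so $z=e^{i\psi}(h+ih')$. Thus the support line meets $K$ in the single point
\[
\gamma(\psi)=(h\cos\psi-h'\sin\psi,\ h\sin\psi+h'\cos\psi),
\]
which is an extreme point of $K$. Every boundary point lies on a support line, so $\partial K=\gamma(\mathbb R)$. The set $\operatorname{conv}\gamma(\mathbb R)$ is compact, is contained in $K$ and has the same support function, so $K=\operatorname{conv}\gamma(\mathbb R)$. Moreover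
\[
\gamma'=(h+h'')(-\sin\psi,\cos\psi).
\]
By \eqref{eq:eigen}, $K$ contains the $p$-th roots of unity, which are not collinear because $p\ge3$. So $\gamma$ is not constant and does not lie on a line, and the zeros of the analytic function $h+h''$ are isolated.

\begin{proposition}\label{prop:criterion}
Let $p\ge3$ and suppose that $\Delta$ is not a square in $\mathbb C[x]$. Then $W(C_\varphi)$ is not the interior of the convex hull of an algebraic curve $\Gamma$ (possibly with finitely many points added) all of whose nonlinear irreducible components have class less than $2p$. In particular, $\Gamma$ cannot have class $p$.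
\end{proposition}
\begin{proof}
Suppose $W(C_\varphi)=\operatorname{int}\operatorname{conv}\Gamma(\mathbb R)$, where $\Gamma(\mathbb R)$ includes the added points. The set $W(C_\varphi)$ is bounded and not empty, so the hull is a convex set with nonempty bounded interior and hence bounded. So $\Gamma(\mathbb R)$ is compact, its hull is compact, and $K=\operatorname{conv}\Gamma(\mathbb R)$. Extreme points of the hull lie in $\Gamma(\mathbb R)$, so $\gamma(\mathbb R)\subset\Gamma(\mathbb R)$.

Let $F_i$ be affine equations of the irreducible components of $\Gamma$ that are not the line at infinity, and let $z_j$ be the added points. The analytic function $\prod_iF_i(\gamma)\prod_j|\gamma-z_j|^2$ vanishes identically, so one of its factors does. This is not $|\gamma-z_j|^2$, as $\gamma$ is not constant. So one component, say $\Gamma_1$ with equation $F_1$, contains $\gamma(\mathbb R)$. It is not a line: a line with two real points is real, and $\gamma$ does not lie on a real line.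

For all $\psi$ outside a discrete set, $\gamma'(\psi)\ne0$ and $\gamma(\psi)$ is a smooth point of $\Gamma_1$. Differentiation of $F_1(\gamma)=0$ shows that the tangent of $\Gamma_1$ there has the direction of $\gamma'$, so it is the line $X\cos\psi+Y\sin\psi=h(\psi)$. Therefore the equation of $\Gamma_1^*$ vanishes at $(\cos\psi,\sin\psi,h(\psi))$ for these $\psi$, hence for all $\psi$ by continuity. By Lemma~\ref{lem:degree} its degree, the class of $\Gamma_1$, is at least $2p$, a contradiction.
\end{proof}

It remains to study whether $\Delta$ is a square.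

\section{\texorpdfstring{$B$ and $C$ are not proportional}{B and C are not proportional}}\label{sec:prop}

If $B$ and $C$ are proportional real polynomials, then $\Delta$ is a square; this is what happens for $p=3$. We now show that they are not proportional for $p\ge4$. The $c_m$ are known from Lemma~\ref{lem:Sm}. The $b_m$ are found by averaging: if $\langle\cdot\rangle$ denotes the mean over $\theta$, then $\langle P\rangle=1$ and $\langle\tilde P\rangle=0$ by \eqref{eq:P}, so
\begin{equation}\label{eq:bm}
b_m=\langle S_m\rangle-N_m\cos m\delta .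
\end{equation}
We compute $b_1$ and, for $p\ge4$, $b_2$. Put
\[
\sigma=1-\cos\delta,\qquad\kappa=\frac{1+\rho}{1-\rho},\qquad\lambda=\kappa\sigma-i\sin\delta\ne0,\qquad P_\rho(\tau)=\frac{1-\rho^2}{1-2\rho\cos\tau+\rho^2}=1+2\sum_{l\ge1}\rho^l\cos l\tau .
\]
Let $q(\theta)=1+\rho-2r\cos\theta$ and $w(\theta)=q(\theta+\delta)/q(\theta)$, so that $w_j(\theta)=w(\theta+j\delta)$. From
\[
q(\theta+\delta)=q(\theta)\cos\delta+(1+\rho)\sigma+2r\sin\theta\sin\delta,\qquad
\frac{1+re^{i\theta}}{1-re^{i\theta}}=\frac{1-\rho+2ir\sin\theta}{q(\theta)}
\]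
we get
\[
w(\theta)=\cos\delta+\operatorname{Re}\Big(\lambda\,\frac{1+re^{i\theta}}{1-re^{i\theta}}\Big)=\cos\delta+\kappa\sigma+\operatorname{Re}\Big(2\lambda\sum_{l\ge1}r^le^{il\theta}\Big).
\]
By Parseval's formula,
\[
\langle w_j\rangle=\cos\delta+\kappa\sigma,\qquad\langle w_jw_{j+l}\rangle=(\cos\delta+\kappa\sigma)^2+|\lambda|^2\big(P_\rho(l\delta)-1\big).
\]
The first formula gives $b_1=p\kappa\sigma$. For $b_2$ we sum over the $N_2=\frac{p(p-3)}2$ pairs of disjoint edges $\{j,j+l\}$; with $2\le l\le p-2$ and $j\in\mathbb Z/p$ each pair arises twice. Hence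
\[
b_2=N_2\big[(\cos\delta+\kappa\sigma)^2-|\lambda|^2-\cos2\delta\big]+\tfrac p2|\lambda|^2\,\Pi,\qquad\Pi=\sum_{l=2}^{p-2}P_\rho(l\delta).
\]
The bracket equals $2\kappa\sigma\cos\delta$, so
\begin{equation}\label{eq:b12}
b_1=p\kappa\sigma,\qquad b_2=(p-3)\cos\delta\;b_1+\tfrac p2|\lambda|^2\,\Pi .
\end{equation}
On the other hand $c_1=p\sin\delta$ and $c_2=N_2\sin2\delta=(p-3)\cos\delta\;c_1$. Therefore
\begin{equation}\label{eq:wronsk}
b_2c_1-b_1c_2=\tfrac{p^2}2\,|\lambda|^2\,\Pi\,\sin\delta>0\qquad(p\ge4).
\end{equation}
Here $\Pi>0$ because the Poisson kernel $P_\rho$ is positive and the sum is not empty; this is where $p\ge4$ is used.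

\subsection*{Passing to $y=x^2$}
Let $n=\lfloor p/2\rfloor-1$, let $\epsilon\in\{0,1\}$ be the parity of $p$, and write
\[
A=x^\epsilon A_1(y),\qquad B=x^\epsilon B_1(y),\qquad C=x^\epsilon C_1(y),\qquad \Delta=x^{2\epsilon}\Delta_1(y),\qquad y=x^2 ,
\]
so that
\begin{equation}\label{eq:B1C1}
B_1+iC_1=\sum_{m=1}^{n+1}\big(-\tfrac14\big)^m(b_m+ic_m)\,y^{n+1-m},\qquad
\Delta_1=B_1^2+C_1^2=(B_1+iC_1)(B_1-iC_1).
\end{equation}
The leading coefficients $-b_1/4$ and $-c_1/4$ are real and not zero, so $\deg B_1=\deg C_1=\deg(B_1+iC_1)=n$ and $\deg\Delta_1=2n$.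

\begin{lemma}\label{lem:D1}
$\Delta$ is a square in $\mathbb C[x]$ if and only if $\Delta_1$ is a square in $\mathbb C[y]$. If $p\ge4$, then $B_1$ and $C_1$ are linearly independent.
\end{lemma}
\begin{proof}
If $\Delta_1=S_1^2$, then $\Delta=(x^\epsilon S_1(x^2))^2$. Conversely, if $\Delta$ is a square, so is $\Delta_1(x^2)=S(x)^2$. Then $S(-x)=\pm S(x)$. If $S$ is even, $\Delta_1$ is a square. If $S$ is odd, then $\Delta_1(y)$ is $y$ times a square and has odd degree, which is impossible. The second statement follows from \eqref{eq:wronsk}, which concerns the coefficients of $y^n$ and $y^{n-1}$.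
\end{proof}

For $p=3$ we have $n=0$ and $\Delta=\frac1{16}(b_1^2+c_1^2)x^2$, a square.

\begin{proposition}\label{prop:45}
If $p\in\{4,5\}$, then $\Delta$ is not a square for any $r\in(0,1)$.
\end{proposition}
\begin{proof}
Here $n=1$, so $B_1+iC_1$ has exactly one root $y_0$. If $y_0$ were real, it would be a common root of the real polynomials $B_1$ and $C_1$ of degree one, and they would be proportional, contrary to Lemma~\ref{lem:D1}. So $y_0\ne\bar y_0$, and $\Delta_1$ has the two simple roots $y_0,\bar y_0$. Hence $\Delta_1$ is not a square, and neither is $\Delta$.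
\end{proof}

\section{\texorpdfstring{Only finitely many exceptional $r$}{Only finitely many exceptional r}}\label{sec:finite}

For larger $p$ linear independence of $B_1$ and $C_1$ does not by itself exclude a square, since each root of $B_1+iC_1$ might be double. Means of products of more than two $w_j$ are hard to evaluate, so we need another description of $B_1+iC_1$. We get it by evaluating the Laurent polynomials of Section~\ref{sec:theta} at the point $z=r$, where one of the $q_j$ vanishes and most matchings drop out.

\begin{lemma}\label{lem:K1}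
For $1\le i\le p-1$ put $\hat q_i=(1-\rho\omega^i)(1-\omega^{-i})\ne0$. Let $e_l$ be the sum over all $l$-matchings of the path with edges $2,\dots,p-2$ (and vertices $2,\dots,p-1$) of the products of $\hat q_{j+1}/\hat q_j$ over the edges $j$ of the matching. Then
\[
(1-R^2)(B_1+iC_1)=-\tfrac14\,\hat q_1\prod_{i=1}^{p-1}\hat q_i\cdot K_1(y),\qquad K_1=\sum_{l=0}^n\big(-\tfrac14\big)^le_l\,y^{n-l}.
\]
\end{lemma}
\begin{proof}
At $z=r$ we have $\zeta=R$, so $Q=0$, $QP=1-R^2$ and $Q\tilde P=-iR(R-R^{-1})=i(1-R^2)$. Lemma~\ref{lem:Sm}, multiplied by $Q$, gives $(1-R^2)(b_m+ic_m)=(QS_m)|_{z=r}$. Also $q_0=0$ and $q_i=\hat q_i$ for $1\le i\le p-1$ at $z=r$. The term of $QS_m$ that belongs to a matching $\mathfrak m$ is $\prod_iq_i\prod_{j\in\mathfrak m}q_{j+1}/q_j$. The factor $q_0$ is canceled only if edge $0$ belongs to $\mathfrak m$. (Then edge $p-1$, whose numerator is $q_0$, does not, since it shares the vertex $0$.) So only the matchings that contain edge $0$ survive. The other edges of such a matching avoid the vertices $0$ and $1$, so they form an $(m-1)$-matching of the path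 with edges $2,\dots,p-2$. Hence
\[
(1-R^2)(b_m+ic_m)=\hat q_1\prod_{i=1}^{p-1}\hat q_i\cdot e_{m-1}\qquad(m\ge1),
\]
and \eqref{eq:B1C1} gives the assertion.
\end{proof}

$K_1$ is monic of degree $n$. Its coefficients are rational functions of $r$, and the only denominators are $\hat q_j$ with $2\le j\le p-2$. Since $\omega^j\ne1$, they have no poles on the closed interval $[0,1]$. For a polynomial $F$ let $F^\sharp$ be the polynomial with the conjugate coefficients. For real $r$ the coefficients of $K_1^\sharp$ are also rational functions of $r$ without poles on $[0,1]$, and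
\begin{equation}\label{eq:D1K1}
\Delta_1=\text{(nonzero constant)}\cdot K_1K_1^\sharp .
\end{equation}

\begin{proposition}\label{prop:finite}
Let $p\ge4$. Then $\Delta$ is not a square for $r<1$ sufficiently near $1$, and $\mathcal E(p,k)$ is finite.
\end{proposition}
\begin{proof}
\emph{The limit $r=1$.} At $r=1$ we have $\hat q_i=|1-\omega^i|^2>0$. By the expansion that led to \eqref{eq:det}, now for a path,
\[
x^\epsilon K_1(x^2)=\sum_l\big(-\tfrac14\big)^le_l\,x^{p-2-2l}
\]
is the characteristic polynomial of the real symmetric tridiagonal $(p-2)\times(p-2)$ matrix with zero diagonal and positive off-diagonal entries $\frac12\sqrt{\hat q_{j+1}/\hat q_j}$, $2\le j\le p-2$. The eigenvalues of such a matrix are real, and they are simple, since an eigenvector is determined by its first coordinate. The form of the characteristic polynomial shows that they are symmetric about $0$. So there are $n$ positive and $n$ negative eigenvalues, and $0$ is an eigenvalue only for odd $p$. Hence at $r=1$ the polynomial $K_1$ has $n$ distinct positive roots.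

\emph{$r$ near $1$.} Choose disjoint disks centered at these roots. By Rouch\'e's theorem, for $r<1$ near $1$ each disk contains exactly one root of $K_1$, counted with multiplicity, and these are all its roots. The disks are symmetric in $\mathbb R$, so each also contains exactly one root of $K_1^\sharp$, the conjugate of that of $K_1$. Suppose $\Delta_1$ is a square. Then all its roots have even multiplicity, so by \eqref{eq:D1K1} the two roots in each disk coincide, and each root of $K_1$ is real. So $K_1$ is a real polynomial, and by Lemma~\ref{lem:K1} both $B_1$ and $C_1$ are real multiples of $K_1$. This contradicts Lemma~\ref{lem:D1}.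

\emph{Finiteness.} For a monic polynomial $F$ of degree $2n$ there is a unique monic $S_F$ of degree $n$ with $\deg(F-S_F^2)<n$: the coefficients of $y^{2n-1},\dots,y^n$ determine those of $S_F$ successively, as polynomials in the coefficients of $F$. By uniqueness $F$ is a square if and only if $F=S_F^2$. We apply this to $F=K_1K_1^\sharp$. The $n$ coefficients of $F-S_F^2$ are rational functions of $r$ without poles on $[0,1]$. They are not all identically zero, since $F$ is not a square for $r$ near $1$. So they have only finitely many common zeros in $(0,1)$, and by \eqref{eq:D1K1} and Lemma~\ref{lem:D1} these form the set $\mathcal E(p,k)$.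
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first statement is Proposition~\ref{prop:criterion}. The statements about $\mathcal E(p,k)$ are Propositions~\ref{prop:45} and \ref{prop:finite}.
\end{proof}

\section{The boundary curve and its foci}\label{sec:foci}

In this section $p\ge3$, and we prove parts (i)--(iii) of Theorem~\ref{thm:B}.

\begin{proof}[Proof of (i)]
Analyticity of $h$ is Lemma~\ref{lem:analytic}. Suppose that $W(V)=W(C_\varphi)$ contains a point of $\partial K$. Then there are $\psi$ and a unit vector $f\in H^2$ with $\operatorname{Re}(e^{-i\psi}\langle Vf,f\rangle)=h(\psi)$. By \eqref{eq:direct},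
\[
\int_0^{2\pi/p}\big\langle(h(\psi)-H(\theta,\psi))v(\theta),v(\theta)\big\rangle\,d\theta=0
\]
with nonnegative integrand, so $v(\theta)\in\ker(h(\psi)-H(\theta,\psi))$ for almost every $\theta$. The determinant $M(h(\psi),\theta)-2^{1-p}\cos p\psi$ of this matrix is a trigonometric polynomial of degree at most one in $s$, and it is not identically zero by Lemma~\ref{lem:nonconst}. So the kernel is trivial for all but finitely many $\theta\in[0,\frac{2\pi}p)$, and $f=0$, a contradiction. Hence $W(C_\varphi)\subset\operatorname{int}K$. Conversely, the convex set $W(C_\varphi)$ has closure $K$ and therefore contains $\operatorname{int}K$.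
\end{proof}

\begin{proof}[Proof of (ii) and of the equation in (iii)]
Let $\mathsf w=u^2+v^2$. We homogenize by replacing $x^{p-2m}$ with $\mathsf w^mt^{p-2m}$:
\[
A^h=\sum_m\big(-\tfrac14\big)^mN_m\cos(m\delta)\,\mathsf w^mt^{p-2m},
\]
in the same way $B^h$ and $C^h$, and $\mu^h=2^{-p}\big[(u+iv)^p+(u-iv)^p\big]$. (Here the superscript $h$ stands for homogenization; it is not an exponent.) The form
\begin{equation}\label{eq:Gh}
G^h(u,v,t)=(\mu^h-A^h-\beta B^h)^2-\beta'^2\big((B^h)^2+(C^h)^2\big)
\end{equation}
has degree $2p$, is real, and by Lemma~\ref{lem:analytic} vanishes at $\ell(\psi)=(\cos\psi,\sin\psi,h(\psi))$ for all $\psi$. Its coefficient at $t^{2p}$ is $1$.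

Suppose $\Delta$ is not a square. One of the irreducible factors of $G^h$ vanishes along the analytic arc $\ell$. By Lemma~\ref{lem:degree} it has degree at least $2p$, so $G^h$ is irreducible. Put $F_0=G^h$.

Suppose $\Delta$ is a square. By Lemma~\ref{lem:D1} we may take $S=x^\epsilon S_1(x^2)$ with $S^2=\Delta$. Then \eqref{eq:squarecase} contains, apart from $\mu$, only monomials $x^{p-2m}$, and it homogenizes as above to a form of degree $p$ that vanishes along $\ell$. Its coefficient at $t^p$ is $1$, so it is not zero. By Lemma~\ref{lem:degree} and the same argument, this form is irreducible. Call it $F_0$.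

The curve $F_0=0$ is not a line, because its degree is at least $3$. Let $\Gamma_0$ be its dual; then $\Gamma_0^*=\{F_0=0\}$ by biduality, and the class of $\Gamma_0$ is $\deg F_0$, as claimed. The arc $\ell$ meets the finitely many singular points of $F_0=0$ only on a discrete set of $\psi$. At the other $\psi$ the tangent to $F_0=0$ at $\ell(\psi)$ is spanned by $\ell(\psi)$ and $\ell'(\psi)=(-\sin\psi,\cos\psi,h'(\psi))$. The corresponding point of the original plane lies on both lines
\[
X\cos\psi+Y\sin\psi=h(\psi),\qquad -X\sin\psi+Y\cos\psi=h'(\psi),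
\]
so it is $\gamma(\psi)$. By continuity $\gamma(\psi)\in\Gamma_0$ for all $\psi$. Hence $\gamma(\mathbb R)=\partial K$ lies on $\Gamma_0$.
\end{proof}

\begin{proof}[Proof of the statement on foci in (iii)]
The line $(u:v:t)$ passes through $(1:i:0)$ if and only if $u+iv=0$. The line at infinity $(0:0:1)$ is not tangent to $\Gamma_0$, as $G^h(0,0,1)=1$. The other lines through $(1:i:0)$ are $(1:i:t)$, that is, $X+iY=t$. For them $\mathsf w=0$, so $A^h=t^p$ and $B^h=C^h=0$, and $\mu^h=2^{-p}(0+2^p)=1$. Thus
\[
G^h(1,i,t)=(t^p-1)^2 .
\]
The tangent lines through $(1:i:0)$ are the lines $X+iY=t$ with $t^p=1$, each counted twice. Such a line contains exactly one real point, the one which is $t$ as a complex number. Since $G^h$ is real, the conjugate line $X-iY=\bar t$, which passes through the same real point and through $(1:-i:0)$, is also tangent. So the real foci are the $p$-th roots of unity, each double.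
\end{proof}

The dependence on $r$ and on the multiplier sits in the terms with a factor $\mathsf w$. This explains why the foci are those of the conjecture although the class is not.

\section{Orders and multipliers without exceptional radii}\label{sec:range}

It remains to prove the second half of Theorem~\ref{thm:B}(iv). The cases $p=4,5$ are Proposition~\ref{prop:45}. Throughout $p\ge4$. The idea is that a square $\Delta_1$ forces $B_1$ and $C_1$ to be, up to a common factor, the real and imaginary part of a square $(f_1+if_2)^2$, and then signs of $B_1$ at zeros of $C_1$ tell which of $f_1,f_2$ vanishes there. On the negative axis $B_1$ does not change sign, so all zeros of $C_1$ there belong to the same $f_i$. If $C_1$ has too many such zeros, there is no room for them.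

\begin{lemma}\label{lem:sign}
All $b_m\ge0$, and $(-1)^{n+1}B_1>0$ on $(-\infty,0)$; if $p$ is even, this also holds at $0$.
\end{lemma}
\begin{proof}
By cyclic symmetry each $w_j$ occurs in the same number of $m$-matchings, so the product of all terms of $S_m$ is a power of $\prod_jw_j=1$. The inequality of arithmetic and geometric means gives $S_m\ge N_m$, and by \eqref{eq:bm} $b_m\ge N_m(1-\cos m\delta)\ge0$. Moreover $b_1=p\kappa\sigma>0$. If $p$ is even, then $k$ is odd and $b_{p/2}\ge2(1-\cos\pi k)=4$. Now use
\[
(-1)^{n+1}B_1(-Y)=\sum_{m=1}^{n+1}4^{-m}b_mY^{n+1-m}\qquad(Y\ge0).\qedhere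
\]
\end{proof}

\begin{lemma}\label{lem:zeros}
For $m\in\{1,\dots,\lfloor p/2\rfloor\}\setminus\{k\}$ put $\tau=\pi m/p$, and define $y_m$ by
\[
\frac1{y_m}=\frac{\cos^2(\delta/2)}{\cos^2\tau}-\frac{\sin^2(\delta/2)}{\sin^2\tau}\quad\text{if }\tau<\tfrac\pi2,\qquad y_m=0\quad\text{if }\tau=\tfrac\pi2 .
\]
The $y_m$ are $n$ distinct real numbers; they are all the zeros of $C_1$, and these zeros are simple. Negative are exactly the $y_m$ with $m<k$. The number $\nu$ of nonpositive zeros of $C_1$ is $k$ if $p$ is even and $k-1$ if $p$ is odd.
\end{lemma}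
\begin{proof}
As a function of $\tau\in(0,\frac\pi2)$ the right-hand side of the formula for $1/y_m$ is strictly increasing, and it vanishes only at $\tau=\delta/2=\pi k/p$. So the numbers $y_m$ are well defined and distinct, and negative exactly for $m<k$. The value $0$ occurs exactly for even $p$ and $m=p/2$. The number of admissible $m$ is $\lfloor p/2\rfloor-1=n$, and $\deg C_1=n$. So it is enough to show $C_1(y_m)=0$.

\emph{Case $y_m=0$.} Here $p$ is even, and $C_1(0)$ is a multiple of $c_{p/2}=2\sin\pi k=0$.

\emph{Case $y_m=x^2$, $x>0$.} Choose $L$ with $\sinh L=x\sin\frac\delta2/\sin\tau$. The definition of $y_m$ gives $\cosh L=x\cos\frac\delta2/\cos\tau$. Hence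
\[
\cos(\tau+iL)=\cos\tau\cosh L-i\sin\tau\sinh L=e^{-i\delta/2}x,
\]
and $T_p(e^{-i\delta/2}x)=\cos(\pi m+ipL)$ is real. By \eqref{eq:AC}, $C(x)=0$, so $C_1(y_m)=0$.

\emph{Case $y_m=-\xi^2$, $\xi>0$.} Put $x=i\xi$ and choose $L$ with $\sinh L=\xi\cos\frac\delta2/\cos\tau$. Now the definition of $y_m$ gives $\cosh L=\xi\sin\frac\delta2/\sin\tau$. Hence
\[
\sin(\tau+iL)=\sin\tau\cosh L+i\cos\tau\sinh L=i\xi e^{-i\delta/2}=e^{-i\delta/2}x,
\]
and $T_p(e^{-i\delta/2}x)=\cos\big(\frac{p\pi}2-\pi m-ipL\big)$, which is real for even $p$ and purely imaginary for odd $p$. In both cases \eqref{eq:AC}, as a polynomial identity, shows that $(A+iC)/x^\epsilon=A_1(y_m)+iC_1(y_m)$ is real. As $A_1$ and $C_1$ are real polynomials, $C_1(y_m)=0$.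

The count of nonpositive zeros follows: there are $k-1$ negative ones, and $0$ is a zero exactly for even $p$.
\end{proof}

\begin{lemma}\label{lem:squareform}
Suppose that $\Delta_1$ is a square, and let $g$ be the monic greatest common divisor of $B_1$ and $C_1$. Then there are real polynomials $f_1,f_2$, both of the same degree $d\ge1$, with
\[
B_1=g\,(f_1^2-f_2^2),\qquad C_1=2g\,f_1f_2,\qquad \deg g+2d=n .
\]
All $\nu$ nonpositive zeros of $C_1$ are zeros of the same one of $f_1,f_2$. In particular, $\nu\le d\le n/2$.
\end{lemma}
\begin{proof}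
The polynomial $g$ is real. Write $B_1+iC_1=gL$, so $B_1-iC_1=gL^\sharp$. A common root of $L$ and $L^\sharp$ would be a common root of $B_1/g$ and $C_1/g$, so $L$ and $L^\sharp$ are coprime. Since $\Delta_1=g^2LL^\sharp$, the product $LL^\sharp$ is a square, hence $L$ is a square, say $L=(f_1+if_2)^2$ with $f_1,f_2$ real. This gives the formulas for $B_1$ and $C_1$. If $L$ were constant, $B_1$ and $C_1$ would be linearly dependent, contrary to Lemma~\ref{lem:D1}; so $d:=\deg(f_1+if_2)\ge1$. Comparing degrees,
\[
\deg g+2d=n=\deg C_1=\deg g+\deg f_1+\deg f_2,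
\]
so $\deg f_1=\deg f_2=d$.

Let $J=(-\infty,0]$ if $p$ is even and $J=(-\infty,0)$ if $p$ is odd. By Lemma~\ref{lem:zeros} all nonpositive zeros of $C_1$ lie in $J$, and by Lemma~\ref{lem:sign} $B_1$ has constant sign on $J$ and no zeros there. As $g$ divides $B_1$, it also has constant sign on $J$ and no zeros there. At a zero of $C_1$ in $J$ either $f_2=0$ and $B_1=gf_1^2$, or $f_1=0$ and $B_1=-gf_2^2$. The signs of $B_1$ and $g$ decide which, and so it is the same at all these points. They are $\nu$ distinct zeros of one polynomial of degree $d$.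
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv)]
Finiteness is Proposition~\ref{prop:finite}. If $\Delta$ is a square, then so is $\Delta_1$, and Lemmas~\ref{lem:zeros} and \ref{lem:squareform} give $\nu\le n/2$. For even $p$ this says $k\le\frac{p-2}4$; for odd $p$ it says $k-1\le\frac{p-3}4$, i.e. $k\le\frac{p+1}4$. So $\mathcal E(p,k)=\emptyset$ for $k$ in the stated ranges. This leaves $p=6$.

\emph{The case $p=6$.} Here $k=1$, $\delta=\pi/3$, $n=2$, and Lemma~\ref{lem:squareform} only gives $\nu=1\le1$. Suppose $\Delta_1$ is a square. Then $d=1$ and $g=1$. By Lemma~\ref{lem:zeros} with $m=2,3$, the zeros of $C_1$ are $\frac38$ (from $\frac1{y_2}=3-\frac13$) and $0$. Since $B_1(0)=-b_3/64<0$ by Lemma~\ref{lem:sign}, $f_2(0)\ne0$, and it is $f_1$ that vanishes at $0$. So $f_1=c\,y$ and $f_2=c'(y-\frac38)$ with real $c,c'$, and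
\[
B_1=c^2y^2-c'^2\big(y-\tfrac38\big)^2=-\tfrac{b_1}4y^2+\tfrac{b_2}{16}y-\tfrac{b_3}{64}.
\]
The last two coefficients give $b_2=12c'^2$ and $b_3=9c'^2$, so
\begin{equation}\label{eq:six}
4b_3=3b_2 .
\end{equation}
We show that this is impossible. There are two $3$-matchings, so $N_3\cos3\delta=-2$ and
\[
S_3=w_0w_2w_4+w_1w_3w_5=\eta+\eta^{-1},\qquad\eta=\frac{q_1q_3q_5}{q_0q_2q_4}=\Big|\frac{1+r^3z^3}{1-r^3z^3}\Big|^2 .
\]
From $\frac{1+r^3z^3}{1-r^3z^3}=1+2\sum_{l\ge1}r^{3l}z^{3l}$ we get $\langle\eta\rangle=1+4\sum_{l\ge1}\rho^{3l}=\frac{1+3\rho^3}{1-\rho^3}$, and $\langle\eta^{-1}\rangle$ is the same, by $z\mapsto-z$. So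
\[
b_3=2\,\frac{1+3\rho^3}{1-\rho^3}+2=4\,\frac{1+\rho^3}{1-\rho^3}.
\]
For $b_2$ we use \eqref{eq:b12}. Here $\sigma=\frac12$, $|\lambda|^2=\frac{\kappa^2+3}4=\frac{1-\rho+\rho^2}{(1-\rho)^2}$, $\cos\delta\,b_1>0$, and $\Pi=2P_\rho(\frac{2\pi}3)+P_\rho(\pi)>2P_\rho(\frac{2\pi}3)$. Hence
\[
b_2>3|\lambda|^2\cdot2P_\rho\big(\tfrac{2\pi}3\big)=6\,\frac{1-\rho+\rho^2}{(1-\rho)^2}\cdot\frac{1-\rho^2}{1+\rho+\rho^2}=6\,\frac{1+\rho^3}{1-\rho^3}.
\]
So $3b_2>18\,\frac{1+\rho^3}{1-\rho^3}>16\,\frac{1+\rho^3}{1-\rho^3}=4b_3$, which contradicts \eqref{eq:six}.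
\end{proof}

\begin{thebibliography}{9}
\bibitem{GaoZhou} Yong-Xin Gao and Ze-Hua Zhou, \emph{Numerical Ranges of Composition Operators with Elliptic Automorphism Symbols}, arXiv:1804.00295 (2018).
\end{thebibliography}

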